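\title{Ordered trees whose removal lemma has no polynomial bounds}

\begin{abstract}
The removal lemma for an ordered graph $F$ says that an $n$-vertex ordered graph from which more than $\varepsilon n^2$ edges must be deleted to destroy all order-preserving copies of $F$ contains more than $\delta n^{v(F)}$ such copies. It is known that $\delta$ cannot depend polynomially on $\varepsilon$ when the core of $F$ is not a forest, and it was conjectured that it can whenever the core is a forest. We disprove the conjecture. For an explicit ordered tree on ten vertices, $\delta\le\exp(-c(\log 1/\varepsilon)^{3/2})$, and for every $\eta>0$ there is an ordered tree with $\delta\le\exp(-c(\log 1/\varepsilon)^{2-\eta})$. The constructions use a lexicographic order to identify, one coordinate at a time, distinct vertices of the tree. This creates the cycles that the tree lacks, and progression-free sets then make these cycles rigid.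
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Removal for ordered graphs}

An \emph{ordered graph} is a graph with a linear order on its vertex set. We write $v(F)$ and $e(F)$ for the numbers of vertices and edges of $F$, and $\log$ for the natural logarithm. A \emph{copy} of an ordered graph $F$ in an ordered graph $G$ is a subgraph of $G$, not necessarily induced, that is isomorphic to $F$ via an order-preserving bijection. That bijection is unique, so copies are the same thing as strictly increasing maps $\psi\colon V(F)\to V(G)$ that send edges to edges. The graph $G$ is \emph{$F$-free} if it contains no copy of $F$, and an $n$-vertex ordered graph is \emph{$\varepsilon$-far from $F$-free} if one has to delete more than $\varepsilon n^2$ edges to make it $F$-free.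

The \emph{$F$-removal lemma} is the statement that for every $\varepsilon>0$ there is $\delta=\delta_F(\varepsilon)>0$ such that every $n$-vertex ordered graph that is $\varepsilon$-far from $F$-free contains more than $\delta n^{v(F)}$ copies of $F$. It compares two ways of containing $F$ robustly: the copies are hard to destroy, and the copies are easy to find. The lemma \emph{has polynomial bounds} if one can take $\delta_F(\varepsilon)\ge\varepsilon^{C_F}$ for a constant $C_F$ and all sufficiently small $\varepsilon$.

If $F$ is a single edge, then $\delta=\varepsilon$ works. The next case already shows that the order matters. Let $F$ be the increasing path with vertices $1<2<3$ and edges $12$, $23$. A complete bipartite graph in which one class precedes the other has about $n^2/4$ edges and no copy of $F$, so many edges do not force a copy. Still, the bounds are polynomial. Let $d^-(g)$ and $d^+(g)$ be the numbers of smaller and larger neighbors of a vertex $g$ of $G$, and let $\mu(g)=\min(d^-(g),d^+(g))$. Deleting at each $g$ the smaller of the two sets of edges destroys all copies, so if $G$ is $\varepsilon$-far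 from $F$-free then $\sum_g\mu(g)>\varepsilon n^2$. By the Cauchy--Schwarz inequality the number of copies is $\sum_g d^-(g)d^+(g)\ge\sum_g\mu(g)^2>\varepsilon^2n^3$.

\subsection{Homomorphisms, cores, and the conjecture}

A \emph{homomorphism} between ordered graphs $G_1$ and $G_2$ is a map $\varphi\colon V(G_1)\to V(G_2)$ that sends edges to edges and satisfies $\varphi(v)\le\varphi(w)$ whenever $v\le w$. Adjacent vertices have distinct images, so a homomorphism maps every \emph{increasing path} (a path whose vertices appear in increasing order) to an increasing path with the same number of vertices. The \emph{core} of $G$, written $\operatorname{core}(G)$, is the subgraph of $G$ with the fewest vertices to which $G$ has a homomorphism; it is unique up to isomorphism. For example, on the vertices $1<2<3<4$, the cycle with edges $13,14,23,24$ has a single edge as its core (send $1,2$ to $2$ and $3,4$ to $3$), while the cycle with edges $12,23,34,14$ is its own core, because its only increasing path on four vertices must be fixed.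

Homomorphisms enter the problem through blow-ups. If every vertex of an ordered graph $\Gamma$ is replaced by an interval of clones, then copies of $F$ in the resulting graph project to homomorphisms $F\to\Gamma$ (Section~\ref{sec:blowup}), and $F$ has a homomorphism to $\Gamma$ if and only if $\operatorname{core}(F)$ does. It is known that the $F$-removal lemma does not have polynomial bounds if $\operatorname{core}(F)$ is not a forest. More precisely, in that case, for small $\varepsilon$ and $n\ge n_0(\varepsilon)$ there is an $n$-vertex ordered graph with at most $\varepsilon^{\Omega(\log 1/\varepsilon)}n^{v(F)}$ copies of $F$ from which at least $\varepsilon n^2$ edges must be removed to destroy all copies. The converse is the following conjecture, from the paper of Gishboliner and Tomon \cite{GT}.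

\begin{quote}
\textbf{Conjecture.} \emph{If $\operatorname{core}(F)$ is a forest, then the $F$-removal lemma has polynomial bounds.}
\end{quote}

There are two reasons to believe it. First, without orders trees are harmless. A graph with more than $\varepsilon n^2$ edges has a subgraph of minimum degree more than $\varepsilon n$ (repeatedly delete a vertex of degree at most $\varepsilon n$), and embedding greedily into it gives at least $(\varepsilon n/2)^h/h!$ copies of any tree on $h$ vertices once $n\ge 2h/\varepsilon$. Second, the natural way to make copies rare in a fairly dense graph, recalled in Section~\ref{sec:tools}, forces the position of a vertex by closing a cycle, and a forest has none.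

\subsection{Results}

Let $H$ be the ordered graph with the ten vertices
\[
v_1<s_1<s_2<v_2<u<t<z_1<w_1<w_2<z_2
\]
and the nine edges
\[
ut,\qquad uv_l,\quad v_lw_l,\quad tz_l,\quad z_ls_l\qquad(l=1,2);
\]
see Figure~\ref{fig:H}. It is connected, hence a tree, and $\operatorname{core}(H)$, being a subgraph of $H$, is a forest. In fact $H$ is its own core (Proposition~\ref{prop:core}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={circle,draw,fill=white,inner sep=1pt,minimum size=6.5mm}]
\fill[gray!20,rounded corners] (-0.5,-0.45) rectangle (3.5,0.45);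
\fill[gray!20,rounded corners] (7,-0.45) rectangle (11,0.45);
\node (v1) at (0,0) {$v_1$}; \node (s1) at (1,0) {$s_1$};
\node (s2) at (2,0) {$s_2$}; \node (v2) at (3,0) {$v_2$};
\node (u) at (4.5,0) {$u$}; \node (t) at (6,0) {$t$};
\node (z1) at (7.5,0) {$z_1$}; \node (w1) at (8.5,0) {$w_1$};
\node (w2) at (9.5,0) {$w_2$}; \node (z2) at (10.5,0) {$z_2$};
\draw[very thick] (v2) -- (u) -- (t) -- (z1);
\draw (v1) to[bend left=35] (u); \draw (v1) to[bend left=45] (w1); \draw (v2) to[bend left=45] (w2);
\draw (t) to[bend right=35] (z2); \draw (s1) to[bend right=45] (z1); \draw (s2) to[bend right=45] (z2);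
\end{tikzpicture}
\caption{The ordered tree $H$, with its vertices increasing from left to right. The increasing path $v_2\,u\,t\,z_1$ is drawn thick. In each shaded block the two inner vertices are leaves, and they are enclosed in the order by two neighbors of $u$ (left block) or of $t$ (right block).}
\label{fig:H}
\end{figure}

\begin{theorem}\label{thm:ten}
There are $c_1,\varepsilon_1>0$ such that for every $0<\varepsilon<\varepsilon_1$ and every $n\ge n_0(\varepsilon)$ there is an $n$-vertex ordered graph that is $\varepsilon$-far from $H$-free and contains at most $\exp\bigl(-c_1(\log\frac1\varepsilon)^{3/2}\bigr)\,n^{10}$ copies of $H$.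
\end{theorem}

Consequently $\delta_H(\varepsilon)\le\exp(-c_1(\log\frac1\varepsilon)^{3/2})$ for small $\varepsilon$. For any constant $C$ this is less than $\varepsilon^C=\exp(-C\log\frac1\varepsilon)$ as soon as $\log\frac1\varepsilon>(C/c_1)^2$, so the conjecture is false. Larger trees give larger exponents.

\begin{theorem}\label{thm:large}
For every $k\ge1$ there are an ordered tree $H_k$ on $12k$ vertices and $c_k,\varepsilon_k>0$ such that for all $0<\varepsilon<\varepsilon_k$ and $n\ge n_0(\varepsilon,k)$ there is an $n$-vertex ordered graph that is $\varepsilon$-far from $H_k$-free and contains at most $\exp\bigl(-c_k(\log\frac1\varepsilon)^{2-2^{-k}}\bigr)\,n^{12k}$ copies of $H_k$.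
\end{theorem}

Given $\eta>0$, any $k$ with $2^{-k}\le\eta$ yields a tree with $\delta_{H_k}(\varepsilon)\le\exp(-c_k(\log\frac1\varepsilon)^{2-\eta})$ for small $\varepsilon$. In the exponent this comes arbitrarily close to the bound $\varepsilon^{\Omega(\log1/\varepsilon)}=\exp(-\Omega((\log\frac1\varepsilon)^2))$ for graphs whose core is not a forest. We do not characterize the ordered forests for which polynomial bounds hold.

Section~\ref{sec:blowup} reduces both theorems to finding a small ordered graph with few, but well spread, homomorphic images of the tree. Section~\ref{sec:tools} presents the two tools and the way they interact. Theorems~\ref{thm:ten} and~\ref{thm:large} are proved in Sections~\ref{sec:ten} and~\ref{sec:large}.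

\section{From homomorphisms to copies}\label{sec:blowup}

We need graphs on every large number $n$ of vertices, and we obtain them by blowing up a fixed \emph{base graph} $\Gamma$. An upper bound on the number of copies comes from an upper bound on the number of homomorphisms to $\Gamma$. To show that many edges must be deleted we exhibit a random copy that uses each single edge with small probability: a set of edges that meets all copies meets the random copy with probability one, so it must be large.

\begin{lemma}\label{lem:blowup}
Let $F$ be an ordered graph with $h$ vertices, none of them isolated. Let $\Gamma$ be an ordered graph whose vertex set is partitioned into $s$ nonempty intervals, called parts, and let a part $Z_v$ be assigned to each vertex $v$ of $F$. Call a map $\varphi\colon V(F)\to V(\Gamma)$ \emph{placed} if $\varphi(v)\in Z_v$ for all $v$. Let $\tau,K>0$ and suppose that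
\begin{itemize}
\item[(i)] every homomorphism $F\to\Gamma$ is placed;
\item[(ii)] a uniformly random placed map is a homomorphism with probability at most $\tau$;
\item[(iii)] there is a probability distribution on homomorphisms $\varphi\colon F\to\Gamma$ such that for every edge $vw$ of $F$ and all $\zeta\in Z_v$, $\zeta'\in Z_w$,
\[
\Pr[\varphi(v)=\zeta,\ \varphi(w)=\zeta']\le\frac{K}{|Z_v||Z_w|}.
\]
\end{itemize}
Let $W$ be the product of the sizes of the parts. Then for every $n\ge shW$ there is an $n$-vertex ordered graph $G$ with at most $\tau n^h$ copies of $F$, such that every set $D\subseteq E(G)$ that meets all copies of $F$ satisfies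
\[
|D|\ge\frac{n^2}{4s^2h^2e(F)\,K}.
\]
\end{lemma}

Condition (iii) says that on each edge of $F$ the random homomorphism is within a factor $K$ of a uniformly random pair. Thus $\varepsilon$ will be of order $1/K$ and $\delta$ at most $\tau$, and the task is to make $\tau$ smaller than every power of $1/K$.

\begin{proof}
Let $m=\lfloor n/(shW)\rfloor\ge1$; then $n/2\le shmW\le n$. Replace each vertex $\zeta$ of a part $Z$ by an interval of $hmW/|Z|$ clones, divided into $h$ consecutive \emph{groups} of $mW/|Z|$ clones each. These intervals are ordered as the vertices of $\Gamma$, and two clones are adjacent if the vertices they replace are adjacent. Each part gives $hmW$ clones. Add $n-shmW$ isolated vertices at the end to obtain $G$.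

\emph{Few copies.} A copy $\psi$ of $F$ uses no isolated vertex of $G$, since $F$ has none. Replacing each clone by the vertex it came from turns $\psi$ into a map $\varphi\colon V(F)\to V(\Gamma)$ that preserves edges and, because the clones of a vertex form an interval, weakly preserves the order. So $\varphi$ is a homomorphism, and it is placed by (i). By (ii) there are at most $\tau\prod_v|Z_v|$ homomorphisms, and each arises from at most $\prod_v hmW/|Z_v|$ copies. Hence there are at most $\tau(hmW)^h\le\tau n^h$ copies.

\emph{Many deletions.} Draw $\varphi$ as in (iii). If $v$ is the $i$th vertex of $F$, let $\psi(v)$ be a uniformly random clone in the $i$th group of $\varphi(v)$, independently for all $v$. If $v<w$, then either $\varphi(v)<\varphi(w)$, or $\varphi(v)=\varphi(w)$ and $\psi(v)$ lies in an earlier group than $\psi(w)$; in both cases $\psi(v)<\psi(w)$. Edges go to edges, so $\psi$ is a copy of $F$. Fix an edge $vw$ of $F$ with $v<w$ and an edge $gg'$ of $G$ with $g<g'$, clones of $\zeta$ and $\zeta'$. For $\psi$ to map $vw$ to $gg'$ we need $\varphi(v)=\zeta$, $\varphi(w)=\zeta'$, and then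 two particular clones must be chosen from groups of sizes $mW/|Z_v|$ and $mW/|Z_w|$. By (iii) this has probability at most $K/(mW)^2$. If $D$ meets all copies, the union bound over the edges of $F$ and of $D$ gives $1\le e(F)|D|K/(mW)^2$, and $mW\ge n/(2sh)$.
\end{proof}

\section{Midpoints and sandwiches}\label{sec:tools}

The first tool is arithmetic. A set of integers has \emph{no nontrivial $3$-term arithmetic progression} if $a+a'=2a''$ with $a,a',a''$ in the set implies $a=a'$.

\begin{theorem}[Behrend \cite{Behrend}]\label{thm:behrend}
There is $c'>0$ such that for every $M\ge2$ the set $\{0,\dots,M-1\}$ contains a subset of size at least $Me^{-c'\sqrt{\log M}}$ with no nontrivial $3$-term arithmetic progression.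
\end{theorem}

We need this in cyclic groups of odd order, where every element can be divided by $2$. Call $A\subseteq\mathbb Z_M$ \emph{progression-free} if
\begin{equation}\label{eq:apfree}
a,a',a''\in A,\quad a+a'=2a''\ \text{ in }\mathbb Z_M\qquad\Longrightarrow\qquad a=a'=a''.
\end{equation}
Put $c=c'+1$ for the rest of the paper.

\begin{lemma}\label{lem:A}
For every odd $M\ge3$ there is a progression-free set $A\subseteq\mathbb Z_M$ with $|A|\ge Me^{-c\sqrt{\log M}}$.
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:behrend} to $\{0,\dots,\frac{M-1}2\}$, which has between $M/2$ and $M$ elements. The resulting set has size at least $\frac12Me^{-c'\sqrt{\log M}}$, and $\frac12\ge e^{-\sqrt{\log M}}$ because $\sqrt{\log 3}>1>\log2$. For its elements, $a+a'$ and $2a''$ are integers in $[0,M-1]$, so a congruence between them is an equality of integers; it gives $a=a'$ and then $a''=a$.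
\end{proof}

\begin{lemma}[midpoint]\label{lem:mid}
Let $A\subseteq\mathbb Z_M$ be progression-free and let $\beta,\zeta,\xi\in\mathbb Z_M$. If $\xi-\beta=2\gamma$ with $\gamma\in A$, and both $\zeta-\beta$ and $\xi-\zeta$ lie in $A$, then $\zeta=\beta+\gamma$.
\end{lemma}

\begin{proof}
The elements $\zeta-\beta$ and $\xi-\zeta$ of $A$ add up to $2\gamma$, so both equal $\gamma$ by \eqref{eq:apfree}.
\end{proof}

The second tool uses the order. Order $\mathbb Z_M$ as $0<1<\dots<M-1$, and order products of cyclic groups lexicographically: two tuples are compared at the first coordinate in which they differ. The $i$th coordinate of a tuple $x$ is written $x(i)$.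

\begin{lemma}[sandwich]\label{lem:sandwich}
If $x\le x'\le x''$ lexicographically and $x,x''$ agree in the first $i$ coordinates, then $x'$ agrees with them in the first $i$ coordinates.
\end{lemma}

\begin{proof}
Otherwise let $i'\le i$ be the first coordinate in which $x'$ differs from $x$ and $x''$. Then $x\le x'$ gives $x(i')<x'(i')$ and $x'\le x''$ gives $x'(i')<x''(i')=x(i')$, a contradiction.
\end{proof}

Here is how the tools combine. Take three copies of $\mathbb Z_M$ with typical elements $\beta,\zeta,\xi$, and join $\beta\zeta$ if $\zeta-\beta\in A$, $\zeta\xi$ if $\xi-\zeta\in A$, and $\beta\xi$ if $\xi-\beta\in 2A=\{2\gamma:\gamma\in A\}$. All three bipartite graphs have density $\alpha=|A|/M\ge e^{-c\sqrt{\log M}}$, and yet by Lemma~\ref{lem:mid} every edge $\beta\xi$ lies in only one triangle. So at the price of a factor $e^{c\sqrt{\log M}}$ in density, the third vertex is confined to a $1/M$ fraction of its part. This needs the cycle: in a path $\xi'\,\beta\,\zeta\,\xi''$, obtained by cutting the triangle open at $\xi$, Lemma~\ref{lem:mid} applies only if $\xi'=\xi''$.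

In an ordered tree the equality $\xi'=\xi''$ can be imposed without edges. Let the vertices of the base graph be tuples, ordered lexicographically, with adjacency defined coordinate by coordinate. If the two ends of the path lie between two vertices that are known to agree in the first $i$ coordinates, then by Lemma~\ref{lem:sandwich} the ends agree there too, and in these coordinates the path is a triangle. The midpoint lemma then determines one more coordinate of the inner vertex. Do this for two inner vertices $z_1,z_2$ at once: they now agree in a longer prefix, and so does everything between them. We use this new information to close a second family of triangles, whose inner vertices are the two enclosing vertices $v_1,v_2$ we started with. They now agree in one more coordinate, and the argument repeats. The same few vertices of the tree are used in every round, while the number of rounds is a parameter of the base graph. Each round costs little in density and divides the number of homomorphisms by a power of $M$.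

\section{The ten-vertex tree}\label{sec:ten}

Call $v_1,s_1,s_2,v_2$ the \emph{left} vertices of $H$, and $z_1,w_1,w_2,z_2$ the \emph{right} vertices. Fix an odd $Q\ge3$, an integer $L\ge1$ (the number of rounds) and a nonempty progression-free set $A\subseteq\mathbb Z_Q$. Put $\alpha=|A|/Q$ and $N=Q^L$.

\subsection{The base graph}

The base graph $\Gamma$ has four parts $X<U<T<Y$, each a lexicographically ordered copy of $\mathbb Z_Q^L$. We assign $X$ to the left vertices, $U$ to $u$, $T$ to $t$, and $Y$ to the right vertices.

In the alternation described above, information passes from the $i$th coordinate in $X$ to the $i$th coordinate in $Y$ and from there to the $(i+1)$st coordinate in $X$. Accordingly, let $P\subseteq X\times Y$ be the set of pairs $(x,y)$ such that every step of the sequence $x(1),y(1),x(2),y(2),\dots,x(L),y(L)$ subtracts an element of $A$: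
\[
x(i)-y(i)\in A\quad(1\le i\le L),\qquad y(i)-x(i+1)\in A\quad(1\le i\le L-1).
\]
Choosing the terms of the sequence one after another gives $|P|=Q|A|^{2L-1}$. To apply the midpoint lemma we want $y(i)$ to be the midpoint of $x(i)$ and a coordinate of the image of $t$, and $x(i+1)$ to be the midpoint of $y(i)$ and a coordinate of the image of $u$. The first coordinate $x(1)$ has no predecessor, and we store it outright. So for $(x,y)\in P$ define $a=a_{x,y}\in U$ and $b=b_{x,y}\in T$ by
\begin{equation}\label{eq:ab}
a(1)=x(1),\qquad a(i+1)=2x(i+1)-y(i)\ \ (1\le i<L),\qquad b(i)=2y(i)-x(i)\ \ (1\le i\le L).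
\end{equation}
The edges of $\Gamma$, for $x\in X$, $a\in U$, $b\in T$, $y\in Y$, are
\begin{itemize}
\item $xy$ if $(x,y)\in P$;
\item $xa$ if $x(1)=a(1)$ and $x(i)-a(i)\in A$ for $2\le i\le L$;
\item $by$ if $y(i)-b(i)\in A$ for $1\le i\le L$;
\item $ab$ if $(a,b)=(a_{x,y},b_{x,y})$ for some $(x,y)\in P$, called a \emph{witness} of the edge $ab$.
\end{itemize}
For $(x,y)\in P$ let $\varphi_{x,y}$ send the left vertices to $x$, the right vertices to $y$, $u$ to $a=a_{x,y}$ and $t$ to $b=b_{x,y}$. By \eqref{eq:ab} we have $x(i+1)-a(i+1)=y(i)-x(i+1)\in A$ and $y(i)-b(i)=x(i)-y(i)\in A$, so $xa$ and $by$ are edges, as are $ab$ and $xy$. Since $x<a<b<y$, the map $\varphi_{x,y}$ is a homomorphism $H\to\Gamma$; it wraps the tree around the $4$-cycle $x\,a\,b\,y$. We shall see that there are no other homomorphisms.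

\begin{example}\label{ex:five}
Let $Q=5$, $L=2$ and $A=\{0,1\}$, which is progression-free since $0+1\notin\{0,2\}$. Take $x^*=(3,2)$ and $y^*=(2,1)$. The sequence $3,2,2,1$ has steps $1,0,1$, so $(x^*,y^*)\in P$, and \eqref{eq:ab} gives $a=(3,2)$, $b=(1,0)$. Consider a placed homomorphism with $u\mapsto a$, $t\mapsto b$, and write bars for images. The neighbors of $a$ in $X$ are $(3,2)$ and $(3,3)$; those of $b$ in $Y$ form $\{1,2\}\times\{0,1\}$.
\begin{itemize}
\item $\bar v_1,\bar v_2$ have first coordinate $3$, hence so do $\bar s_1,\bar s_2$, which lie between them.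
\item $\bar z_l(1)\in\{1,2\}$, and the edge $\bar s_l\bar z_l$ gives $3-\bar z_l(1)\in A$, that is, $\bar z_l(1)\in\{2,3\}$. So $\bar z_1,\bar z_2$ have first coordinate $2$, hence so do $\bar w_1,\bar w_2$.
\item $\bar v_l(2)\in\{2,3\}$, and the edge $\bar v_l\bar w_l$ gives $2-\bar v_l(2)\in A$, that is, $\bar v_l(2)\in\{1,2\}$. So $\bar v_1=\bar v_2=(3,2)$, and then $\bar s_1=\bar s_2=(3,2)$.
\item $\bar z_l(2)\in\{0,1\}$, and the edge $\bar s_l\bar z_l$ gives $\bar z_l(2)\in\{1,2\}$. So $\bar z_1=\bar z_2=(2,1)$, and then $\bar w_1=\bar w_2=(2,1)$.
\end{itemize}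
The order is needed on both sides. The neighbor $(3,3)$ of $a$ is adjacent to $(3,3)\in Y$, and the neighbor $(1,0)$ of $b$ is adjacent to $(1,0)\in X$. These pairs are legitimate images of the edges $v_lw_l$ and $z_ls_l$ for the unordered tree, and they are excluded only because $\bar w_l$ and $\bar s_l$ are sandwiched.
\end{example}

\subsection{Rigidity}

\begin{lemma}\label{lem:rigid}
Every homomorphism $\varphi\colon H\to\Gamma$ equals $\varphi_{x^*,y^*}$ for some $(x^*,y^*)\in P$.
\end{lemma}

\begin{proof}
Write $\bar v=\varphi(v)$ for vertices $v$ of $H$. We first show that $\varphi$ is placed. The image of $v_2\,u\,t\,z_1$ is an increasing path on four vertices. The parts are intervals and contain no edges, so along an increasing path the parts strictly increase. As there are only four parts, $\bar v_2\in X$, $\bar u\in U$, $\bar t\in T$, $\bar z_1\in Y$. The images of the left vertices are at most $\bar v_2$ and $X$ is the first part, so they lie in $X$; the images of the right vertices are at least $\bar z_1$ and $Y$ is the last part, so they lie in $Y$.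

Let $a=\bar u$, $b=\bar t$, and let $(x^*,y^*)$ be a witness of the edge $ab$. Consider the statements
\begin{itemize}
\item[$(\mathrm I_i)$] the images of the four left vertices agree with $x^*$ in coordinates $1,\dots,i$;
\item[$(\mathrm{II}_i)$] the images of the four right vertices agree with $y^*$ in coordinates $1,\dots,i$.
\end{itemize}
We prove them in the order $\mathrm I_1,\mathrm{II}_1,\mathrm I_2,\mathrm{II}_2,\dots,\mathrm{II}_L$; the statement $\mathrm{II}_0$ is empty. Throughout, $l\in\{1,2\}$, and $\bar v_1\le\bar s_1\le\bar s_2\le\bar v_2$, $\ \bar z_1\le\bar w_1\le\bar w_2\le\bar z_2$.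

\emph{$\mathrm I_1$.} The edge $\bar v_la$ gives $\bar v_l(1)=a(1)=x^*(1)$. Lemma~\ref{lem:sandwich} extends this to $\bar s_1,\bar s_2$.

\emph{$\mathrm I_i$ and $\mathrm{II}_{i-1}$ imply $\mathrm{II}_i$.} By \eqref{eq:ab}, $x^*(i)-b(i)=2\gamma$ with $\gamma=x^*(i)-y^*(i)\in A$. The edge $b\bar z_l$ gives $\bar z_l(i)-b(i)\in A$. The edge $\bar s_l\bar z_l$ gives $\bar s_l(i)-\bar z_l(i)\in A$, and $\bar s_l(i)=x^*(i)$ by $\mathrm I_i$. Lemma~\ref{lem:mid} yields $\bar z_l(i)=b(i)+\gamma=y^*(i)$. With $\mathrm{II}_{i-1}$, both $\bar z_1$ and $\bar z_2$ agree with $y^*$ in coordinates $1,\dots,i$, and Lemma~\ref{lem:sandwich} extends this to $\bar w_1,\bar w_2$.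

\emph{$\mathrm I_i$ and $\mathrm{II}_i$ imply $\mathrm I_{i+1}$ for $i<L$.} By \eqref{eq:ab}, $y^*(i)-a(i+1)=2\gamma'$ with $\gamma'=y^*(i)-x^*(i+1)\in A$. The edge $\bar v_la$ gives $\bar v_l(i+1)-a(i+1)\in A$. The edge $\bar v_l\bar w_l$ gives $\bar w_l(i)-\bar v_l(i+1)\in A$, and $\bar w_l(i)=y^*(i)$ by $\mathrm{II}_i$. Lemma~\ref{lem:mid} yields $\bar v_l(i+1)=a(i+1)+\gamma'=x^*(i+1)$. With $\mathrm I_i$, both $\bar v_1$ and $\bar v_2$ agree with $x^*$ in coordinates $1,\dots,i+1$, and Lemma~\ref{lem:sandwich} extends this to $\bar s_1,\bar s_2$.

Statements $\mathrm I_L$ and $\mathrm{II}_L$ say that $\varphi=\varphi_{x^*,y^*}$.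
\end{proof}

Each feature of $H$ has a role in this proof. The increasing path places the tree. The edge $ut$ supplies, through its witness, the hypothesis $\xi-\beta\in2A$ of the midpoint lemma. The paths $t\,z_l\,s_l$ and $u\,v_l\,w_l$ are the two sides through the midpoint. They come in pairs because a sandwich needs two ends.

Lemma~\ref{lem:rigid} gives condition (i) of Lemma~\ref{lem:blowup}. It also shows that at most $|P|\le N^2$ of the $N^{10}$ placed maps are homomorphisms, so (ii) holds with $\tau=N^{-8}$.

\subsection{Spread}

For (iii) take $\varphi_{x,y}$ with $(x,y)$ uniform in $P$. An edge of $H$ is mapped to one of the pairs $(x,y)$, $(b,y)$, $(a,b)$, $(x,a)$, where $a=a_{x,y}$ and $b=b_{x,y}$. We bound the number of elements of $P$ that produce a prescribed pair, using \eqref{eq:ab}.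
\begin{itemize}
\item $(x,y)$ is given: one element.
\item $(b,y)$ is given: $x(i)=2y(i)-b(i)$ for all $i$, so at most one element.
\item $(a,b)$ is given: $x(1)=a(1)$, and $y(i)=(b(i)+x(i))/2$, $x(i+1)=(a(i+1)+y(i))/2$ recover all coordinates in turn, so at most one element. Here we use that $Q$ is odd.
\item $(x,a)$ is given: $y(i)=2x(i+1)-a(i+1)$ for $i<L$, and $y(L)\in x(L)-A$, so at most $|A|$ elements.
\end{itemize}
Every prescribed pair therefore has probability at most $|A|/|P|$, and since all parts have size $N$, condition (iii) holds with
\begin{equation}\label{eq:K}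
K=\frac{|A|N^2}{|P|}=\frac{Q^{2L-1}}{|A|^{2L-2}}=Q\,\alpha^{-(2L-2)}.
\end{equation}

\subsection{Choice of parameters}\label{sec:param}

Formula \eqref{eq:K} displays two kinds of cost. The factor $Q$ is paid once, to start the induction, and it is real: the condition $x(1)=a(1)$ leaves the graph between $X$ and $U$ with density $\alpha^{L-1}/Q$. The factor $\alpha^{-2}$ is paid for each further round. For $L=1$ we have $K=Q$, while a fraction $|A|Q^{-9}\ge K^{-9}$ of the placed maps are homomorphisms, so one round gives nothing beyond a polynomial. With a set $A$ from Lemma~\ref{lem:A}, however, a round costs at most $e^{2c\sqrt{\log Q}}$ and improves $\tau$ by $Q^{-8}$, and we can afford about $\sqrt{\log Q}$ rounds before their total cost exceeds a fixed power of $Q$.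

\begin{proof}[Proof of Theorem~\ref{thm:ten}]
Let $Q\ge57600$ be odd, take $A$ from Lemma~\ref{lem:A}, so that $\alpha\ge e^{-c\sqrt{\log Q}}$, and let $L=\lceil\sqrt{\log Q}\,\rceil$. Then $2L-2\le2\sqrt{\log Q}$, so \eqref{eq:K} gives $K\le Q^{1+2c}$, and $\tau=Q^{-8L}\le\exp(-8(\log Q)^{3/2})$. Apply Lemma~\ref{lem:blowup} with $s=4$, $h=10$, $e(H)=9$, for which $4s^2h^2e(H)=57600$. For every $n\ge40Q^{4L}$ it gives an $n$-vertex ordered graph with at most $\tau n^{10}$ copies of $H$, in which every edge set meeting all copies has size at least $n^2/(57600K)\ge Q^{-C}n^2$, where $C=2+2c$.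

Given $\varepsilon$, let $Q$ be the largest odd integer less than $\varepsilon^{-1/C}$, so that $Q\ge\varepsilon^{-1/C}-2$. For small $\varepsilon$ this gives $Q\ge57600$ and $Q\ge\varepsilon^{-1/(2C)}$. Since $Q^{-C}>\varepsilon$, the graph is $\varepsilon$-far from $H$-free. Since $\log Q\ge\frac1{2C}\log\frac1\varepsilon$, the number of copies is as claimed, with $c_1=8(2C)^{-3/2}$.
\end{proof}

\subsection{The core of the ten-vertex tree}

The following fact is not needed for the theorems. It shows that the counterexample cannot be shrunk by passing to its core.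

\begin{proposition}\label{prop:core}
The identity is the only homomorphism $H\to H$. Hence $\operatorname{core}(H)=H$.
\end{proposition}

\begin{proof}
Let $\varphi\colon H\to H$ be a homomorphism. Only $u$ and $t$ have both a smaller and a larger neighbor, so the increasing paths on four vertices are $v_l\,u\,t\,z_{l'}$ with $l,l'\in\{1,2\}$. They are mapped to paths of the same form, so $\varphi(u)=u$, $\varphi(t)=t$, $\varphi(v_l)\in\{v_1,v_2\}$ and $\varphi(z_l)\in\{z_1,z_2\}$. The vertex $\varphi(s_l)$ is a neighbor of $z_1$ or $z_2$ and is at most $\varphi(v_2)\le v_2$, so it is $s_1$ or $s_2$. Then $\varphi(v_1)\le\varphi(s_1)\le s_2$ forces $\varphi(v_1)=v_1$, and $\varphi(v_2)\ge\varphi(s_2)\ge s_1$ forces $\varphi(v_2)=v_2$. The vertex $\varphi(w_l)$ is a neighbor of $v_l$ and is at least $\varphi(z_1)\ge z_1$, so it is $w_l$. Then $\varphi(z_1)\le w_1$ and $\varphi(z_2)\ge w_2$ force $\varphi(z_l)=z_l$. Finally $\varphi(s_l)\in\{s_1,s_2\}$ is a neighbor of $z_l$, so it is $s_l$. A homomorphism from $H$ to a subgraph of $H$ is a homomorphism $H\to H$, so that subgraph contains all vertices and edges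 of $H$.
\end{proof}

\section{Exponents approaching two}\label{sec:large}

\subsection{Restarting with a larger modulus}

A round with modulus $M$ costs about $\sqrt{\log M}$ in $\log K$ and gains about $\log M$ in $\log(1/\tau)$, so large moduli are more efficient. What limited the modulus in Section~\ref{sec:ten} was the starting cost: storing the first coordinate costs a factor equal to the modulus. But after the rounds with modulus $Q$, the left vertices in the sandwich agree on a whole tuple, with about $N_1=\exp((\log Q)^{3/2})$ possible values, and this has cost only a power of $Q$. Read that tuple as a single element of $\mathbb Z_{N_1}$. It is a free starting coordinate for a second \emph{stage} of rounds with modulus $N_1$. In general, a stage with modulus $N_{j-1}$ can afford about $\log Q/\sqrt{\log N_{j-1}}$ rounds at the cost of a power of $Q$, after which a tuple with $N_j$ values is fixed, where $\log N_j\approx\log Q\cdot\sqrt{\log N_{j-1}}$. If $\log N_j\approx(\log Q)^{\theta_j}$, then $\theta_0=1$ and $\theta_j=1+\theta_{j-1}/2$, so $\theta_j=2-2^{-j}$.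

The tree has to change in three ways. First, each stage gets its own pair of roots $u_j,t_j$; Remark~\ref{rem:roots} explains why a single pair would destroy the spread. Second, we connect the roots by an increasing path, which places the tree, and join consecutive root parts completely. The edges between roots then carry no information, so the hypothesis $\xi-\beta\in2A$ of the midpoint lemma needs another source: each root receives an extra leaf, $q_j$ or $p_j$, which is the third side of the triangle cut open in Section~\ref{sec:tools}. Third, the enclosing vertices of stage $j$ are controlled by their root only in the coordinates of stage $j$, so they must themselves be enclosed by those of the earlier stages.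

\subsection{The tree}

For $1\le j\le k$ and $l\in\{1,2\}$ take \emph{left} vertices $v_{j,l},s_{j,l},p_j$, \emph{right} vertices $z_{j,l},w_{j,l},q_j$, and \emph{roots} $u_j,t_j$, in total $5k+5k+2k=12k$ vertices. The edges of $H_k$ are
\[
u_jv_{j,l},\quad v_{j,l}w_{j,l},\quad u_jq_j,\qquad t_jz_{j,l},\quad z_{j,l}s_{j,l},\quad t_jp_j
\]
for all $j,l$, and the edges of the path $u_1u_2\cdots u_kt_kt_{k-1}\cdots t_1$. The graph is connected and has $10k+(2k-1)=12k-1$ edges, so it is a tree. The order is
\begin{gather*}
v_{1,1}<\dots<v_{k,1}<\{s_{j,l},\,p_j\}<v_{k,2}<\dots<v_{1,2}\\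
<u_1<\dots<u_k<t_k<\dots<t_1\\
<z_{1,1}<\dots<z_{k,1}<\{w_{j,l},\,q_j\}<z_{k,2}<\dots<z_{1,2},
\end{gather*}
where the braces contain the named vertices for all $j,l$, in an arbitrary fixed order.

\subsection{The base graph}

Fix an odd $Q\ge3$ and integers $L_1,\dots,L_k\ge1$. Put $N_0=Q$ and $N_j=N_{j-1}^{1+L_j}$; all $N_j$ are odd. Stage $j$ works in $\Lambda_j=\mathbb Z_{N_{j-1}}$ with a nonempty progression-free set $A_j\subseteq\Lambda_j$. Put $\alpha_j=|A_j|/|\Lambda_j|$ and $g_j=|\Lambda_j|^{L_j}$, so that $N_j=N_{j-1}g_j$. Let
\[
X=\mathbb Z_Q\times\prod_{j=1}^k\Lambda_j^{L_j},\qquad Y=\prod_{j=1}^k\Lambda_j^{L_j},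
\]
both ordered lexicographically. The coordinates of $y\in Y$ are $y(j,i)\in\Lambda_j$ with $1\le j\le k$, $1\le i\le L_j$, listed by $j$ and then by $i$. An element $x\in X$ has coordinates $x(j,i)$ with the same indices, preceded by one more coordinate $x(1,0)\in\mathbb Z_Q=\Lambda_1$. For $0\le j\le k$, the \emph{$j$-prefix} $x|_j$ consists of $x(1,0)$ and all $x(j',i)$ with $j'\le j$, $i\ge 1$. It takes $Qg_1\cdots g_j=N_j$ values; in particular $|X|=N_k$. For $j\ge2$ fix a bijection $\iota_j$ from the set of $(j-1)$-prefixes to $\Lambda_j$ and define
\[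
x(j,0)=\iota_j(x|_{j-1}).
\]
This is not a new coordinate and plays no part in the order. For every $j\ge1$, the value $x(j,0)$ and the prefix $x|_{j-1}$ determine each other.

Let $P$ be the set of $(x,y)\in X\times Y$ such that, for each $j$, every step of the sequence $x(j,0),y(j,1),x(j,1),y(j,2),\dots,y(j,L_j),x(j,L_j)$ subtracts an element of $A_j$:
\[
x(j,i-1)-y(j,i)\in A_j,\qquad y(j,i)-x(j,i)\in A_j\qquad(1\le j\le k,\ 1\le i\le L_j).
\]
Choose $x(1,0)$ and then the terms of these sequences, stage by stage; $x(j,0)$ is known when stage $j$ begins. This gives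
\begin{equation}\label{eq:P2}
|P|=Q\prod_{j}|A_j|^{2L_j}=\rho\,|X||Y|,\qquad\rho=\prod_j\alpha_j^{2L_j}.
\end{equation}
The parts for the roots are $T_j=\Lambda_j^{L_j}$ for $j\ge1$, $U_j=\Lambda_j^{L_j}$ for $j\ge2$, and $U_1=\mathbb Z_Q\times\Lambda_1^{L_1}$, all disjoint and ordered arbitrarily. Their coordinates are indexed by $1\le i\le L_j$, and elements $a\in U_1$ have the extra coordinate $a(0)$. Thus $|T_j|=g_j$ and $|U_j|\le Qg_j$, the factor $Q$ being needed only for $j=1$. The base graph $\Gamma_k$ has the $2k+2$ parts
\[
X<U_1<\dots<U_k<T_k<\dots<T_1<Y,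
\]
assigned to the left vertices, to $u_1,\dots,u_k,t_k,\dots,t_1$, and to the right vertices. For $x\in X$, $y\in Y$, $a\in U_j$, $b\in T_j$, with $i$ ranging over $1,\dots,L_j$, the edges are
\begin{itemize}
\item $xy$ if $(x,y)\in P$;
\item $xa$ if $x(j,i)-a(i)\in A_j$ for all $i$ and, when $j=1$, also $x(1,0)=a(0)$;
\item $ay$ if $y(j,i)-a(i)\in2A_j$ for all $i$;
\item $by$ if $y(j,i)-b(i)\in A_j$ for all $i$;
\item $xb$ if $x(j,i-1)-b(i)\in2A_j$ for all $i$;
\item all pairs between consecutive parts in the list $U_1,\dots,U_k,T_k,\dots,T_1$.
\end{itemize}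
For $(x,y)\in P$ define $a_j\in U_j$ and $b_j\in T_j$ by $a_1(0)=x(1,0)$ and
\begin{equation}\label{eq:ab2}
a_j(i)=2x(j,i)-y(j,i),\qquad b_j(i)=2y(j,i)-x(j,i-1)\qquad(1\le i\le L_j),
\end{equation}
and let $\varphi_{x,y}$ send the left vertices to $x$, the right vertices to $y$, $u_j$ to $a_j$ and $t_j$ to $b_j$. With $\gamma=x(j,i-1)-y(j,i)$ and $\gamma'=y(j,i)-x(j,i)$, both in $A_j$, we have
\[
x(j,i)-a_j(i)=\gamma',\quad y(j,i)-a_j(i)=2\gamma',\quad y(j,i)-b_j(i)=\gamma,\quad x(j,i-1)-b_j(i)=2\gamma,
\]
so $xa_j$, $a_jy$, $b_jy$, $xb_j$ are edges. The edges between left and right vertices go to $xy$, the path of roots goes to complete pairs of parts, and the parts are ordered as the vertices assigned to them. Hence $\varphi_{x,y}$ is a homomorphism $H_k\to\Gamma_k$.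

\subsection{Rigidity}

Now the homomorphisms are not all of the form $\varphi_{x,y}$; nothing ties $v_{1,l}$ to the roots of later stages. What survives is enough.

\begin{lemma}\label{lem:rigid2}
Every homomorphism $\varphi\colon H_k\to\Gamma_k$ is placed and satisfies $\varphi(v_{k,1})=\varphi(v_{k,2})$.
\end{lemma}

\begin{proof}
Write bars for images. The increasing path $v_{1,2}u_1\cdots u_kt_k\cdots t_1z_{1,1}$ has $2k+2$ vertices, and its image passes through strictly increasing parts, because the parts are intervals that contain no edges. There are $2k+2$ parts, so the vertices of this path are placed correctly. All left vertices are at most $v_{1,2}$ and all right vertices are at least $z_{1,1}$, so their images lie in the first part $X$ and the last part $Y$.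

Let $X_j$ be the set of images of the left vertices from $v_{j,1}$ to $v_{j,2}$ (inclusive) in the order of $H_k$, and $Y_j$ the set of images of the right vertices from $z_{j,1}$ to $z_{j,2}$. All elements of $X_j$ lie between $\bar v_{j,1}$ and $\bar v_{j,2}$, and all elements of $Y_j$ lie between $\bar z_{j,1}$ and $\bar z_{j,2}$. By the nested order, $X_1\supseteq\dots\supseteq X_k$ and $Y_1\supseteq\dots\supseteq Y_k$; moreover $\bar s_{j,l},\bar p_j\in X_j$ and $\bar w_{j,l},\bar q_j\in Y_j$. We prove by induction on $j$ that
\begin{itemize}
\item[$(\mathrm S_j)$] the prefix $x|_j$ is constant on $X_j$, and each $y(j',i)$ with $j'\le j$ is constant on $Y_j$.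
\end{itemize}
Since $x|_k=x$, statement $\mathrm S_k$ says that $X_k$ is a single element, which proves the lemma. Fix $j$, assume $\mathrm S_{j-1}$ if $j\ge2$, and let $a=\bar u_j$, $b=\bar t_j$.

\emph{Start of stage $j$.} The prefix $x|_{j-1}$ is constant on $X_j$. For $j\ge2$ this follows from $\mathrm S_{j-1}$ and $X_j\subseteq X_{j-1}$. For $j=1$, the edges $\bar v_{1,l}a$ give $\bar v_{1,l}(1,0)=a(0)$ for $l=1,2$, and Lemma~\ref{lem:sandwich} applies. Hence $x(j,0)$ is constant on $X_j$. Also, each $y(j',i)$ with $j'<j$ is constant on $Y_j\subseteq Y_{j-1}$.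

\emph{Round $i$, for $1\le i\le L_j$.} Suppose that $x(j,0),\dots,x(j,i-1)$ are constant on $X_j$, the last with value $\xi$, and that $y(j,1),\dots,y(j,i-1)$ are constant on $Y_j$. The edge $\bar p_jb$ gives $\xi-b(i)=2\gamma$ with $\gamma\in A_j$. The edges $b\bar z_{j,l}$ and $\bar s_{j,l}\bar z_{j,l}$ give $\bar z_{j,l}(j,i)-b(i)\in A_j$ and $\xi-\bar z_{j,l}(j,i)\in A_j$. By Lemma~\ref{lem:mid}, $\bar z_{j,l}(j,i)=b(i)+\gamma$ for both $l$. So $\bar z_{j,1}$ and $\bar z_{j,2}$ agree in all coordinates up to $(j,i)$, and by Lemma~\ref{lem:sandwich} $y(j,i)$ is constant on $Y_j$, with value $\omega$, say. The edge $a\bar q_j$ gives $\omega-a(i)=2\gamma'$ with $\gamma'\in A_j$. The edges $\bar v_{j,l}a$ and $\bar v_{j,l}\bar w_{j,l}$ give $\bar v_{j,l}(j,i)-a(i)\in A_j$ and $\omega-\bar v_{j,l}(j,i)\in A_j$. By Lemma~\ref{lem:mid}, $\bar v_{j,l}(j,i)=a(i)+\gamma'$ for both $l$. So $\bar v_{j,1}$ and $\bar v_{j,2}$ agree in all coordinates up to $(j,i)$, and by Lemma~\ref{lem:sandwich} $x(j,i)$ is constant on $X_j$. After round $L_j$ we have $\mathrm S_j$.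
\end{proof}

A uniformly random placed map sends $v_{k,1}$ and $v_{k,2}$ to the same element of $X$ with probability $1/|X|$. So conditions (i) and (ii) of Lemma~\ref{lem:blowup} hold with $\tau=1/N_k$.

\subsection{Spread}

\begin{lemma}\label{lem:spread2}
For $(x,y)$ uniform in $P$, the random homomorphism $\varphi_{x,y}$ satisfies condition \textup{(iii)} of Lemma~\ref{lem:blowup} with $K=Q/\rho$.
\end{lemma}

\begin{proof}
Consider an edge of $H_k$ whose ends are assigned to parts $Z,Z'$, and prescribe images for both ends. If at most $\nu$ elements of $P$ produce these images, then by \eqref{eq:P2} the probability is at most $\nu/(\rho|X||Y|)$, so it suffices to find such $\nu$ with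
\begin{equation}\label{eq:nu}
\nu\,|Z||Z'|\le Q\,|X||Y|.
\end{equation}
In each case \eqref{eq:ab2} determines some coordinates, division by $2$ is possible because the moduli are odd, and we let the remaining coordinates be arbitrary. The index $i$ ranges over $1,\dots,L_j$.
\begin{itemize}
\item $X,Y$: $\nu=1$.
\item $X,U_j$: $x$ is given and $y(j,i)=2x(j,i)-a_j(i)$, so $\nu=|Y|/g_j$.
\item $U_j,Y$: $y$ is given and $x(j,i)=(a_j(i)+y(j,i))/2$, so $\nu=|X|/g_j$.
\item $X,T_j$: $x$ is given and $y(j,i)=(b_j(i)+x(j,i-1))/2$, so $\nu=|Y|/g_j$.
\item $T_j,Y$: $y$ is given and $x(j,i-1)=2y(j,i)-b_j(i)$. The value $x(j,0)$ fixes $x|_{j-1}$, one of $|\Lambda_j|$ prefixes, and the $L_j-1$ coordinates $x(j,1),\dots,x(j,L_j-1)$ are fixed too. So $\nu=|X|/|\Lambda_j|^{L_j}=|X|/g_j$.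
\item $U_j,U_{j+1}$: for each $y$, the coordinates of $x$ in stages $j$ and $j+1$ are determined as in the third case, so $\nu=|X||Y|/(g_jg_{j+1})$.
\item $T_{j+1},T_j$: for each $x$, the coordinates of $y$ in stages $j$ and $j+1$ are determined as in the fourth case, so $\nu=|X||Y|/(g_jg_{j+1})$.
\item $U_k,T_k$: choose $x|_{k-1}$ in $N_{k-1}=|X|/g_k$ ways and the coordinates of $y$ before stage $k$ in $|Y|/g_k$ ways. Starting from $x(k,0)$, the relations $y(k,i)=(b_k(i)+x(k,i-1))/2$ and $x(k,i)=(a_k(i)+y(k,i))/2$ determine the rest, so $\nu=|X||Y|/g_k^2$.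
\end{itemize}
In every case $\nu$ equals $|X||Y|$ divided by the product of the two \emph{reduced sizes} of $Z$ and $Z'$, where $X,Y$ have reduced sizes $|X|,|Y|$ and $U_j,T_j$ have reduced size $g_j$. The true size equals the reduced size except for $U_1$, where it is $Q$ times larger, and at most one of $Z,Z'$ is $U_1$. This gives \eqref{eq:nu}.
\end{proof}

\begin{remark}\label{rem:roots}
Suppose $k\ge2$ and the roots $t_1,\dots,t_k$ were merged into one root $t$, adjacent to all $z_{j,l}$, with image $b=(b_1,\dots,b_k)$ in a part of size $g_1\cdots g_k$. The pair $(b_k,y)$ determines $x(k,0)$, hence $x|_{k-1}$, hence $b_1,\dots,b_{k-1}$ by \eqref{eq:ab2}. So at most a fraction $1/(g_1\cdots g_{k-1})=Q/N_{k-1}$ of all pairs $(b,y)$ would occur, and summing (iii) over them would force $K\ge N_{k-1}/Q\ge Q^{L_1}$, which is not bounded by a fixed power of $Q$ when $L_1$ grows with $Q$.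
\end{remark}

\subsection{Choice of parameters}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $Q\ge3$ be odd and $\lambda=\log Q\ge1$. Define recursively $L_j=\lceil\lambda/\sqrt{\log N_{j-1}}\,\rceil$, and take $A_j$ from Lemma~\ref{lem:A}, so that $\alpha_j\ge e^{-c\sqrt{\log N_{j-1}}}$.

\emph{The gain.} We have $\log N_j\ge L_j\log N_{j-1}\ge\lambda\sqrt{\log N_{j-1}}$. Since $\log N_0=\lambda=\lambda^{2-2^{0}}$ and $1+\frac12(2-2^{-(j-1)})=2-2^{-j}$, induction gives $\log N_j\ge\lambda^{2-2^{-j}}$. Hence $\tau=1/N_k\le\exp(-(\log Q)^{2-2^{-k}})$.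

\emph{The cost.} Rounding $L_j$ up adds a round whose cost depends on $N_{j-1}$, so we need an upper bound on $N_j$. From $1+L_j\le2+\lambda/\sqrt{\log N_{j-1}}$ we get
\[
\log N_j=(1+L_j)\log N_{j-1}\le2\log N_{j-1}+\lambda\sqrt{\log N_{j-1}}.
\]
This gives $\log N_j\le3^j\lambda^2$ by induction: $\log N_0=\lambda\le\lambda^2$, and $2\cdot3^{j-1}\lambda^2+3^{(j-1)/2}\lambda^2\le3^j\lambda^2$. Therefore $L_j\sqrt{\log N_{j-1}}\le\lambda+\sqrt{\log N_{j-1}}\le2\cdot3^k\lambda$ for $1\le j\le k$, and
\[
\rho\ge\exp\Bigl(-2c\sum_{j=1}^kL_j\sqrt{\log N_{j-1}}\Bigr)\ge Q^{-4ck3^k}.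
\]
By Lemma~\ref{lem:spread2}, condition (iii) holds with $K\le Q^{1+4ck3^k}$.

Apply Lemma~\ref{lem:blowup} with $s=2k+2$, $h=12k$, $e(H_k)=12k-1$, and let $\kappa_k=4s^2h^2e(H_k)$ and $C_k=2+4ck3^k$. If $Q\ge\kappa_k$, then for all $n$ larger than a number depending only on $Q$ and $k$ we obtain an $n$-vertex ordered graph with at most $\tau n^{12k}$ copies of $H_k$, in which every edge set meeting all copies has size at least $n^2/(\kappa_kK)\ge Q^{-C_k}n^2$. Given a small $\varepsilon$, let $Q$ be the largest odd integer less than $\varepsilon^{-1/C_k}$. As at the end of Section~\ref{sec:param}, $Q\ge\kappa_k$, $Q^{-C_k}>\varepsilon$ and $\log Q\ge\frac1{2C_k}\log\frac1\varepsilon$. So the graph is $\varepsilon$-far from $H_k$-free, and the number of copies is as claimed, with $c_k=(2C_k)^{-(2-2^{-k})}$.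
\end{proof}

\begin{thebibliography}{9}

\bibitem{Behrend}
Behrend, 1946.

\bibitem{GT}
Lior Gishboliner, Istv\'an Tomon, \emph{Polynomial removal lemmas for ordered graphs}, arXiv:2110.03577 (2021).

\end{thebibliography}
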